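# Uniqueness up to scaling for $X\overset d=V_wX^{(\psi)}$

## One exponent: the equation $X\overset d=V_wX^{(k)}$

We begin with a random variable that reproduces itself when it is first made larger by a change of measure and then made smaller by an independent random factor.

**Definition 1 (power bias).** Let $X>0$ be a random variable and $k\ge 1$ an integer with $\mathbb EX^k<\infty$. A random variable $X^{(k)}$ has the $k$-power-bias distribution of $X$ if $\mathbb Ef(X^{(k)})=\mathbb E\{X^kf(X)\}/\mathbb EX^k$ for all $f$ for which the right side exists.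

In other words, the law of $X^{(k)}$ has density $x^k/\mathbb EX^k$ with respect to the law of $X$. For example, if $X\sim\mathrm{Exp}(1)$, then $\mathbb EX=1$ and $X^{(1)}$ has density $xe^{-x}$, which is $\mathrm{Gamma}(2)$.

The shrinking factor is $V_w\sim\mathrm{Beta}(w,1)$ with $w>0$, which has density $wv^{w-1}$ on $(0,1)$. For a constant $z>0$, the variable $V_wz$ has density $wx^{w-1}z^{-w}\mathbf 1\{0<x<z\}$. This formula will be used several times.

Take $V_w$ independent of $X^{(k)}$ and consider
$$X\overset d=V_wX^{(k)}. \tag{1}$$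
For $w=k=1$ and $X\sim\mathrm{Exp}(1)$, the right side has density $\int_x^\infty z^{-1}\cdot ze^{-z}\,dz=e^{-x}$, so the exponential law is a solution. Here is the general picture for one exponent.

**Proposition 1.** Let $w>0$ and $k\ge1$. A positive $X$ with $\mathbb EX^k<\infty$ solves (1) if and only if, for some $\theta>0$, it has density proportional to $x^{w-1}e^{-\theta x^k}$ on $(0,\infty)$. The solutions are therefore exactly the multiples $cG^{1/k}$, $c>0$, with $G\sim\mathrm{Gamma}(w/k)$.

*Proof.* Let $X$ solve (1), let $\mu$ be its law and $m=\mathbb EX^k$. Conditioning on $X^{(k)}=z$, (1) says that $\mu$ has the density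
$$f(x)=\frac wm\,x^{w-1}\int_{(x,\infty)}z^{k-w}\,\mu(dz),$$
which is finite because $z^{-w}\le x^{-w}$ in the integral. Put $h(x)=x^{1-w}f(x)$. Since $\mu(dz)=z^{w-1}h(z)\,dz$, we get
$$h(x)=\frac wm\int_x^\infty z^{k-1}h(z)\,dz .$$
The integral is finite for every $x>0$, so $h$ is continuous; then it is $C^1$, and $h'=-(w/m)x^{k-1}h$. Hence $h(x)=Ce^{-\theta x^k}$ with $\theta=w/(km)$, and $f=x^{w-1}h$ is as claimed.

Conversely, let $X$ have density $Cx^{w-1}e^{-\theta x^k}$. The substitution $y=\theta x^k$ turns $x^{w-1}dx$ into a constant times $y^{w/k-1}dy$, so $\theta X^k\sim\mathrm{Gamma}(w/k)$. In particular $m=\mathbb EX^k=w/(k\theta)$, that is, $\theta=w/(km)$. The function $h=Ce^{-\theta x^k}$ satisfies $h'=-(w/m)x^{k-1}h$ and $h(\infty)=0$; integrating from $x$ to $\infty$ gives back the integral equation for $h$, and reading the computation above backwards gives (1). $\square$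

Why was uniqueness so easy? The law is the solution of a linear differential equation whose coefficient contains one unknown number, the moment $m$. Replacing $X$ by $cX$ replaces $m$ by $c^km$. There is one unknown and one scaling, and they cancel. What changes if the bias mixes several powers?

## Mixed exponents: many unknown moments, one scaling

**Definition 2 ($\psi$-power bias).** Let $\psi=(\psi_k)_{k\ge1}$ be a probability distribution on the positive integers and let $X>0$ satisfy $m_k:=\mathbb EX^k<\infty$ whenever $\psi_k>0$. A random variable $X^{(\psi)}$ has the $\psi$-power-bias distribution of $X$ if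
$$\mathbb Ef(X^{(\psi)})=\sum_{k:\psi_k>0}\psi_k\frac{\mathbb E\{X^kf(X)\}}{\mathbb EX^k}$$
for all $f$ for which the right side exists.

Equivalently: draw $K\sim\psi$, and given $K=k$ let $X^{(\psi)}$ have the $k$-power-bias distribution. From now on sums over $k$ run over $\psi_k>0$ when an $m_k$ occurs in a denominator. Put
$$g_X(x)=\sum_k\psi_k\frac{x^k}{m_k}\in[0,\infty].$$
By Tonelli, the law of $X^{(\psi)}$ has density $g_X$ with respect to the law of $X$, and $\mathbb Eg_X(X)=\sum_k\psi_k=1$. For instance, if $X\sim\mathrm{Exp}(1)$ and $\psi_1=\psi_2=\frac12$, then $m_1=1$, $m_2=2$, $g_X(x)=\frac x2+\frac{x^2}4$, and $X^{(\psi)}$ is an equal mixture of $\mathrm{Gamma}(2)$ and $\mathrm{Gamma}(3)$.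

The equation of this lecture is
$$\mathscr L(X)=\mathscr L\bigl(V_wX^{(\psi)}\bigr),\qquad V_w\sim\mathrm{Beta}(w,1)\ \text{independent of }X^{(\psi)}, \tag{2}$$
and a *solution* is a positive random variable $X$ with $\mathbb EX^k<\infty$ whenever $\psi_k>0$ that satisfies (2). In the definition of $(cX)^{(\psi)}$ the factors $c^k$ cancel, so $(cX)^{(\psi)}\overset d=cX^{(\psi)}$; hence if $X$ solves (2), so does $cX$. The question, posed by Erol Peköz, Adrian Röllin, and Nathan Ross in "Pólya urns with immigration at random times", arXiv:1607.03211 (2016), is whether solutions of (2) are unique up to this scaling.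

An example with infinitely many exponents can be done by hand. Take $w=1$ and let $X$ have density $2(1-x)$ on $(0,1)$. Then $m_k=2\int_0^1x^k(1-x)\,dx=\frac2{(k+1)(k+2)}$. Choose $\psi_k=\frac2{(k+1)(k+2)}$ too; it is a probability distribution, since $\sum_{k\ge1}2\bigl(\frac1{k+1}-\frac1{k+2}\bigr)=1$. Now $g_X(x)=\sum_{k\ge1}x^k=\frac x{1-x}$ on $(0,1)$, so $X^{(\psi)}$ has density $2x$, and $V_1X^{(\psi)}$ has density $\int_x^1z^{-1}\cdot2z\,dz=2(1-x)$. So $X$ is a solution, and it is bounded: $g_X$ blows up at the right end of the support. The proof must allow this.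

Here are the results. The answer to the question is yes.

**Theorem 1 (uniqueness).** Let $w>0$ and let $\psi$ be a probability distribution on $\{1,2,\dots\}$. If $X,Y$ solve (2), there is $c>0$ with $Y\overset d=cX$.

**Theorem 2 (existence, form, classification).**

(a) For every $w,\psi$ a solution of (2) exists. Hence it is unique up to scaling.

(b) $X$ solves (2) if and only if for some $R\in(0,\infty]$ its law has density $Cx^{w-1}\exp\{-w\sum_k\psi_kx^k/(k\,\mathbb EX^k)\}$ on $(0,R)$ and $0$ elsewhere, with $\mathbb EX^k<\infty$ for $\psi_k>0$ and the series finite on $(0,R)$. If $R<\infty$, the series diverges at $R$.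

(c) Let $\Theta$ be the set of nonnegative, nonzero sequences $\theta=(\theta_k)_{k\ge1}$ such that $F(x)=\sum_k\theta_kx^k$ has radius of convergence $R>0$ and $F(x)\to\infty$ as $x\uparrow R$. For $\theta\in\Theta$ let $X_\theta$ have density proportional to $x^{w-1}e^{-F(x)}$ on $(0,R)$. Then $\theta\mapsto\psi$, $\psi_k=k\theta_k\mathbb EX_\theta^k/w$, induces a bijection from $\Theta/\!\sim$ (where $\theta\sim(\lambda^k\theta_k)_k$, $\lambda>0$) onto the set of all probability distributions on $\{1,2,\dots\}$, and $X_\theta$ solves (2) for that $\psi$.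

**Theorem 3 (real exponents).** Uniqueness up to scaling also holds if $\psi$ is any probability measure on $[0,\infty)$, where solutions satisfy $\mathbb EX^k<\infty$ for $\psi$-a.e. $k$ and $X^{(\psi)}$ has law $g_X\,d\mathscr L(X)$ with $g_X(x)=\int x^k/\mathbb EX^k\,\psi(dk)$.

## The differential equation on the logarithmic scale, and Theorem 2(b)

The first part of the proof of Proposition 1 survives. We state it for $U=\log X$, so that scaling $X$ becomes translating $U$.

**Lemma 1.** Let $X$ solve (2), $\mu=\mathscr L(X)$, $g=g_X$. Then there is $r\in(-\infty,\infty]$ such that $g(e^u)$ is finite and continuous for $u<r$, and $U=\log X$ has a density $p$ that is positive and $C^1$ on $(-\infty,r)$, zero on $[r,\infty)$, with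
$$p'(u)=w\,p(u)\{1-g(e^u)\}\quad(u<r),\qquad \lim_{u\to-\infty}p(u)=\lim_{u\uparrow r}p(u)=0,\qquad\int_{-\infty}^r|p'|\,du\le2w. \tag{3}$$

*Proof.* **Step 1: an integral equation.** As before, (2) says that $\mu$ has the density $f(x)=wx^{w-1}\int_{(x,\infty)}z^{-w}g(z)\,\mu(dz)$. It is finite, since the integral is at most $x^{-w}\,\mathbb Eg(X)=x^{-w}$. With $h(x)=x^{1-w}f(x)$,
$$h(x)=w\int_x^\infty z^{-1}g(z)h(z)\,dz\qquad(x>0), \tag{4}$$
where $gh$ is read as $0$ where $h=0$. The integral is finite for every $x>0$, so $h$ is continuous and nonincreasing.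

**Step 2: $g$ is finite and continuous inside the support.** Let $R=\sup\{x:h(x)>0\}$, which is positive since $f$ is a density, and $r=\log R$. As $h$ is nonincreasing, $h>0$ on $(0,R)$; by continuity, $h=0$ on $[R,\infty)$ if $R<\infty$. Since $\mathbb Eg(X)=1$, $g<\infty$ holds $\mu$-a.e., hence Lebesgue-a.e. on $(0,R)$. But $g$ is nondecreasing, so it is finite at every point of $(0,R)$. For $x\le x_0<R$ the terms of the series $g(x)$ are dominated by those of $g(x_0)<\infty$, so $g$ is continuous on $(0,R)$ by dominated convergence.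

**Step 3: the equation for $p$.** The integrand in (4) is now continuous on $(0,R)$, so $h$ is $C^1$ there with $h'(x)=-wg(x)h(x)/x$. The density of $U$ is $p(u)=e^uf(e^u)=e^{wu}h(e^u)$, and
$$p'(u)=wp(u)+e^{wu}\,h'(e^u)\,e^u=wp(u)-wg(e^u)p(u).$$

**Step 4: the ends.** We have $\int|p'|\le w\int p\,(1+g(e^u))\,du=w(1+\mathbb Eg(X))=2w$ and $\int_{-\infty}^rp'=w(1-\mathbb Eg(X))=0$. Since $p'$ is integrable, $p$ has finite limits at both ends. The limit at $-\infty$ is $0$ because $p$ is integrable, and then the limit at $r$ is $0$ because $\int p'=0$. $\square$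

**Proof of Theorem 2(b), necessity.** We integrate (3). Let $X$ solve (2), let $R=e^r$ be as in Lemma 1, and put $G(x)=\sum_k\psi_kx^k/(km_k)$. As $G\le g<\infty$ on $(0,R)$, this power series has radius of convergence at least $R$; it may be differentiated term by term, so $xG'(x)=g(x)$ and $\frac d{du}G(e^u)=g(e^u)$. Now $(\log p)'=w(1-g(e^u))$ gives $p(u)=Ce^{wu-wG(e^u)}$ for $u<r$, and $f(x)=p(\log x)/x=Cx^{w-1}e^{-wG(x)}$ on $(0,R)$. If $R<\infty$, then $p(u)\to0$ as $u\uparrow r$ forces $G(x)\to\infty$ as $x\uparrow R$, that is, $G(R)=\infty$ by monotone convergence.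

**Proof of Theorem 2(b), sufficiency.** We reverse the computation; the only thing to check is the boundary value at $R$. Let $X$ have the stated density $f$, let $G$ be the series, $g=xG'=\sum_k\psi_kx^k/m_k$ and $r=\log R$. Then $p(u)=e^uf(e^u)=Ce^{wu-wG(e^u)}$ satisfies $p'=wp(1-g(e^u))$ on $(-\infty,r)$. By Tonelli $\mathbb Eg(X)=1$, so exactly as in Step 4 above, $p\to0$ at both ends. Hence $h(x)=x^{1-w}f(x)=x^{-w}p(\log x)\to0$ as $x\uparrow R$, also when $R=\infty$. On $(0,R)$ we have $h=Ce^{-wG}$, so $h'=-wgh/x$, and integrating from $x$ to $R$ gives $h(x)=w\int_x^Rz^{-1}g(z)h(z)\,dz$. Therefore $V_wX^{(\psi)}$, whose density is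
$$wx^{w-1}\int_x^Rz^{-w}g(z)f(z)\,dz=wx^{w-1}\int_x^Rz^{-1}g(z)h(z)\,dz=x^{w-1}h(x)=f(x)\qquad(x<R)$$
and $0$ for $x\ge R$, has the law of $X$. Thus (2) holds, and by the necessity part the series diverges at $R$ if $R<\infty$. $\square$

So a solution is determined by its own moments $(m_k)$, which must reproduce themselves. Scaling fixes only one of these unknowns.

## Finitely many exponents: a concave function of $\log\theta$

Suppose that $A=\{k:\psi_k>0\}$ is finite. For $\theta\in(0,\infty)^A$ let
$$Z(\theta)=\int_0^\infty x^{w-1}\exp\Bigl(-\sum_{k\in A}\theta_kx^k\Bigr)dx$$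
and let $X_\theta$ have the corresponding density on $(0,\infty)$. A finite sum cannot diverge at a finite $R$, so by Theorem 2(b) the solutions of (2) are exactly the $X_\theta$ with
$$\theta_k\,\mathbb EX_\theta^k=c_k,\qquad c_k:=\frac{w\psi_k}k,\qquad k\in A. \tag{5}$$
Note that $\sum_{k\in A}kc_k=w$.

Try two exponents, $A=\{1,2\}$. Scale so that $\theta_1=1$ and write $\theta_2=t$. Integrating $\frac d{dx}\bigl(x^we^{-\theta_1x-\theta_2x^2}\bigr)$ over $(0,\infty)$ gives $\theta_1\mathbb EX_\theta+2\theta_2\mathbb EX_\theta^2=w$, so of the two equations in (5) only $\mathbb EX_{(1,t)}=w\psi_1$ remains. Differentiating under the integral, $\frac d{dt}\mathbb EX_{(1,t)}=-\operatorname{Cov}(X,X^2)<0$. So there is at most one $t$, and uniqueness holds.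

The covariance is positive by a classical fact (Chebyshev's association inequality): if $\alpha,\beta$ are nondecreasing functions and $D'$ is an independent copy of $D$, then
$$2\operatorname{Cov}(\alpha(D),\beta(D))=\mathbb E\bigl[(\alpha(D)-\alpha(D'))(\beta(D)-\beta(D'))\bigr]\ge0, \tag{6}$$
provided the expectations exist. If $\alpha$ and $\beta$ are strictly increasing and $D$ has a density, the inequality is strict.

With three or more exponents one needs a several-variable version of this monotonicity. Put
$$H(\theta)=\log Z(\theta)+\sum_{k\in A}c_k\log\theta_k,\qquad\tau_k=\log\theta_k .$$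
Differentiation under the integral is allowed: where all $\theta_k\ge\eta>0$, the derivatives of the integrand are bounded by powers of $x$ times $x^{w-1}e^{-\eta\sum_Ax^k}$. It gives
$$\frac{\partial H}{\partial\tau_k}=c_k-\theta_k\mathbb EX_\theta^k,\qquad J_{jk}:=-\frac{\partial^2H}{\partial\tau_j\partial\tau_k}=\mathbf 1\{j=k\}\,\theta_k\mathbb EX_\theta^k-\theta_j\theta_k\operatorname{Cov}(X_\theta^j,X_\theta^k). \tag{7}$$
So solutions are critical points of $H$. The matrix $J$ is a positive diagonal matrix minus a covariance matrix, and its sign is not visible. But scaling helps. Substituting $x\mapsto x/\lambda$ shows that $Z((\lambda^k\theta_k)_k)=\lambda^{-w}Z(\theta)$, and $\sum_Akc_k=w$, so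
$$H\bigl((\lambda^k\theta_k)_k\bigr)=H(\theta)\qquad(\lambda>0). \tag{8}$$
Similarly, $\theta_k\mathbb EX_\theta^k$ does not change along these orbits, which says $\sum_jjJ_{jk}=0$ for each $k$. Thus the symmetric matrix $L_{jk}=jkJ_{jk}$ has zero row sums, and for $t_j=js_j$,
$$\sum_{j,k}t_jt_kJ_{jk}=\sum_{j,k}s_js_kL_{jk}=-\frac12\sum_{j,k}L_{jk}(s_j-s_k)^2=\frac12\sum_{j\ne k}jk\,\theta_j\theta_k\operatorname{Cov}(X_\theta^j,X_\theta^k)(s_j-s_k)^2 .$$
By (6) this is nonnegative, and it vanishes only if all $s_j$ are equal. So $H$ is concave in $\tau$. If $\tau,\tau'$ are two critical points, the derivative of $H$ along the segment from $\tau$ to $\tau'$ is nonincreasing and zero at both ends, hence identically zero; then the quadratic form vanishes in the direction $\tau'-\tau$, so $\tau'_k-\tau_k=\beta k$ for some $\beta$. That means $\theta'_k=e^{\beta k}\theta_k$, which is scaling. Theorem 1 is proved when $\psi$ has finite support.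

Now let the support be infinite, let $X,Y$ be two solutions with moments $m_k,m_k'$, and let $\theta_k=w\psi_k/(km_k)$, $\theta'_k=w\psi_k/(km'_k)$. The argument would differentiate twice, in $s\in[0,1]$,
$$\log\int x^{w-1}\exp\Bigl(-\sum_k\theta_k^{1-s}\theta_k'^{\,s}x^k\Bigr)dx+s\sum_kc_k\log\frac{\theta'_k}{\theta_k}.$$
Here it stops. The numbers $\log(\theta'_k/\theta_k)=\log(m_k/m_k')$ are differences of unknowns. Nothing so far says that the last series converges, that the first term is differentiable at $s=0$ and $s=1$, or that the double series for the second derivative, with its weights $(s_j-s_k)^2$, is finite. At this stage we cannot even exclude that $X$ is bounded and $Y$ is not. The laws at $0<s<1$ solve no equation that would provide estimates. What we do know about the two end points is strong: $\mathbb Eg_X(X)=\mathbb Eg_Y(Y)=1$, and the boundary values in (3).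

So we keep the covariance inequality (6), which was the source of all positivity, and give up the path: the two solutions have to be compared directly.

## Comparing two solutions through the increasing rearrangement

To compare $U=\log X$ with $V=\log Y$, put them on one probability space by the increasing map. If $P,Q$ are their distribution functions, set $T=Q^{-1}\circ P$. Then $P(U)$ is uniform, so $T(U)$ has the law of $V$. Consider the displacement $D(u)=T(u)-u$. For $Y=cX$ we get $T(u)=u+\log c$, so $D$ is constant; for $Y=X^2$ we get $T(u)=2u$ and $D(u)=u$. Theorem 1 says that for two solutions $D$ is constant, that is, $T'\equiv1$.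

Why should $D$ be a good quantity to test with? With $V=T(U)$ we have $e^{kV}=e^{kU}e^{kD}$, so passing from the $k$-bias of $U$ to the $k$-bias of $V$ means one more bias by $e^{kD}$, an increasing function of $D$. Such a bias can only raise the mean of an increasing function of $D$, by (6). This sign holds for each $k$ separately, and the unknown $m_k,m_k'$ enter only as normalizations. On the other hand, (3) integrated by parts relates the biased mean of a function to the mean of its derivative, and there $T'$ will appear. If we test (3) for $X$ with $D$, and (3) for $Y$ with the same displacement written as a function of $v$, the derivatives are $T'-1$ and, at $v=T(u)$, $1-1/T'$. Their difference is $T'+1/T'-2\ge0$. The two signs will turn out to be opposite.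

Testing with $D$ itself would require the integrability of $D\,g_X(e^U)$, about which we know nothing. So we test with a bounded, strictly increasing function of $D$, namely $\chi(D)$ with $\chi=\arctan$.

**Proof of Theorem 1.**

**Step 1: set up the map.** Let $X,Y$ solve (2). Let $p,r$ be as in Lemma 1 for $X$ and $q,s$ the corresponding objects for $Y$; put $\gamma(u)=g_X(e^u)$, $\delta(v)=g_Y(e^v)$. The distribution functions $P,Q$ of $p,q$ are $C^1$ bijections with positive derivatives from $(-\infty,r)$ and $(-\infty,s)$ onto $(0,1)$. Hence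
$$T=Q^{-1}\circ P:(-\infty,r)\to(-\infty,s)$$
is an increasing $C^1$ bijection with $C^1$ inverse $S=T^{-1}$, and differentiating $Q(T(u))=P(u)$ gives
$$p(u)=q(T(u))\,T'(u),\qquad T'>0 .$$
With $U=\log X$, the variable $V:=T(U)$ has density $q$, i.e. $e^V\overset d=Y$. Put
$$D(u)=T(u)-u,\qquad\tilde D(v)=v-S(v),\qquad\text{so that }\tilde D(T(u))=D(u).$$

**Step 2: test both equations and subtract.** The purpose is an identity in which $T'$ occurs only through $T'+1/T'-2$. For $a<b<r$, integrate by parts and insert (3), once for $p$ with test function $\chi(D)$ and once for $q$ with test function $\chi(\tilde D)$: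
$$\int_a^b\chi'(D)(T'-1)\,p\,du=\bigl[\chi(D)p\bigr]_a^b-w\int_a^b\chi(D)\,p\,(1-\gamma)\,du,$$
$$\int_{T(a)}^{T(b)}\chi'(\tilde D)(1-S')\,q\,dv=\bigl[\chi(\tilde D)q\bigr]_{T(a)}^{T(b)}-w\int_{T(a)}^{T(b)}\chi(\tilde D)\,q\,(1-\delta)\,dv .$$
In the integrals of the second line substitute $v=T(u)$. Since $q(v)\,dv=p(u)\,du$, $\tilde D(T(u))=D(u)$ and $S'(T(u))=1/T'(u)$, the left side becomes $\int_a^b\chi'(D)(1-1/T')\,p\,du$ and the last integral becomes $\int_a^b\chi(D)\,p\,(1-\delta(T(u)))\,du$. Subtracting from the first line,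
$$\int_a^b\chi'(D)\Bigl(T'+\frac1{T'}-2\Bigr)p\,du=\bigl[\chi(D)p\bigr]_a^b-\bigl[\chi(\tilde D)q\bigr]_{T(a)}^{T(b)}+w\int_a^b\chi(D)\{\gamma(u)-\delta(T(u))\}\,p\,du .$$

**Step 3: remove the cut-offs.** Let $a\to-\infty$ and $b\uparrow r$; then $T(a)\to-\infty$ and $T(b)\uparrow s$. The boundary terms vanish, because $|\chi|\le\pi/2$ and $p,q\to0$ at the ends by (3). The last integral converges absolutely, because $\int\gamma p\,du=\mathbb Eg_X(X)=1$ and $\int\delta(T(u))\,p\,du=\mathbb E\delta(V)=\mathbb Eg_Y(Y)=1$; so dominated convergence applies to it. The integrand on the left is nonnegative, so monotone convergence applies there. Finally we expand $\gamma(U)=\sum_k\psi_ke^{kU}/\mathbb Ee^{kU}$ and $\delta(V)=\sum_k\psi_ke^{kV}/\mathbb Ee^{kV}$; Fubini is justified because $\sum_k\psi_k\mathbb E[|\chi(D)|e^{kU}]/\mathbb Ee^{kU}\le\pi/2$, and likewise with $V$. Writing $D=D(U)$, the result is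
$$\mathbb E\Bigl[\chi'(D)\Bigl(T'(U)+\frac1{T'(U)}-2\Bigr)\Bigr]=w\sum_k\psi_k\left\{\frac{\mathbb E[\chi(D)e^{kU}]}{\mathbb Ee^{kU}}-\frac{\mathbb E[\chi(D)e^{kV}]}{\mathbb Ee^{kV}}\right\}. \tag{9}$$

**Step 4: each brace in (9) is at most $0$.** Fix $k$ with $\psi_k>0$ and let $\mathbb Q_k$ be the probability measure with density $e^{kU}/\mathbb Ee^{kU}$ with respect to $\mathbb P$. Since $e^{kV}=e^{kU}e^{kD}$, we have $\mathbb E_{\mathbb Q_k}e^{kD}=\mathbb Ee^{kV}/\mathbb Ee^{kU}\in(0,\infty)$, and the brace equals
$$\mathbb E_{\mathbb Q_k}\chi(D)-\frac{\mathbb E_{\mathbb Q_k}[\chi(D)e^{kD}]}{\mathbb E_{\mathbb Q_k}e^{kD}}=-\frac{\operatorname{Cov}_{\mathbb Q_k}(\chi(D),e^{kD})}{\mathbb E_{\mathbb Q_k}e^{kD}}\le0,$$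
by (6) under $\mathbb Q_k$, as $\chi$ and $d\mapsto e^{kd}$ are nondecreasing. All expectations exist because $\chi$ is bounded and $e^{kD}$ is $\mathbb Q_k$-integrable.

**Step 5: conclude.** The right side of (9) is $\le0$. The left side is $\ge0$, since $\chi'>0$ and $t+1/t\ge2$ for $t>0$. So both are $0$. The left side is the integral over $(-\infty,r)$ of the continuous nonnegative function $\chi'(D)(T'+1/T'-2)\,p$, which therefore vanishes identically. As $\chi'>0$, $p>0$, and $t+1/t-2>0$ for $t\ne1$, we get $T'\equiv1$. So $T(u)=u+b$ for some $b\in\mathbb R$, and $Y\overset d=e^V=e^{U+b}=e^bX$. $\blacksquare$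

## Real exponents

**Proof of Theorem 3.** We go through Lemma 1 and the proof of Theorem 1 and check each place where the structure of $\psi$ was used.

*Measurability and total mass.* Since $(k,x)\mapsto x^k$ is jointly measurable, $k\mapsto m_k=\mathbb EX^k$ is measurable by Tonelli, and so is $g_X$. For $\psi$-a.e. $k$ we have $m_k\in(0,\infty)$, and Tonelli gives $\mathbb Eg_X(X)=\int\psi(dk)=1$.

*Lemma 1.* Step 1 used only the law $g\,d\mu$ of $X^{(\psi)}$ and $\mathbb Eg(X)=1$. Step 2 used that $g$ is nondecreasing, which holds as all exponents are $\ge0$, and that for $x\le x_0<R$ the integrand $x^k/m_k$ is dominated by $x_0^k/m_k$, whose $\psi$-integral is $g(x_0)<\infty$; this gives continuity. Steps 3 and 4 used nothing else.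

*Theorem 1.* Steps 1 and 2 used only Lemma 1. In Step 3 replace $\sum_k\psi_k$ by $\int\psi(dk)$; Fubini holds with the same bound $\pi/2$. Step 4 is valid for every real $k\ge0$ for which $\mathbb Ee^{kU}$ and $\mathbb Ee^{kV}$ are finite, hence for $\psi$-a.e. $k$, because $d\mapsto e^{kd}$ is nondecreasing (for $k=0$ it is constant and the covariance is $0$). Step 5 is unchanged. $\blacksquare$

For $\psi=\delta_0$ the theorem is vacuous: then $g_X\equiv1$, and (3) would give a positive constant density $p$ with limit $0$ at $-\infty$, so there is no solution.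

## Existence: maximizing $H$, then a limit of truncations

**Proof of Theorem 2(a), finite support.** We return to the function $H$ and look for a critical point, that is, a solution of (5). By (8), $H$ is constant on the orbits $\{(\lambda^k\theta_k)_k:\lambda>0\}$. Each orbit meets $\Sigma=\{\theta\in(0,1]^A:\max_k\theta_k=1\}$: choose $\lambda$ with $\max_k\lambda\theta_k^{1/k}=1$. So $\sup H$ is the supremum over $\Sigma$. For $\theta\in\Sigma$ some $\theta_j$ equals $1$, so
$$Z(\theta)\le\max_{j\in A}\int_0^\infty x^{w-1}e^{-x^j}\,dx<\infty .$$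
All terms $c_k\log\theta_k$ are $\le0$ on $\Sigma$, so $H\to-\infty$ when some $\theta_k\to0$. Hence the supremum over $\Sigma$ is the supremum over a compact set $\Sigma\cap\{\theta_k\ge\varepsilon\text{ for all }k\}$ with small $\varepsilon>0$, where the continuous function $H$ attains it. This is a global maximum of $H$ on the open set $(0,\infty)^A$, so the gradient vanishes there. By (7), $\theta_k\mathbb EX_\theta^k=c_k$ for all $k\in A$, and $X_\theta$ solves (2) by (5). $\square$

**Proof of Theorem 2(a), general $\psi$.** The plan is to truncate $\psi$, to normalize by a scaling that gives bounds uniform in the truncation, and to pass to the limit in the form of Theorem 2(b).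

**Step 1: truncation and normalization.** For $n$ large enough that $\sum_{j\le n}\psi_j>0$ let $\psi_k^{(n)}=\psi_k\mathbf 1\{k\le n\}/\sum_{j\le n}\psi_j$. Let $X_n$ be a solution for $\psi^{(n)}$, and put
$$m_k^{(n)}=\mathbb EX_n^k,\qquad a_k^{(n)}=\frac{\psi_k^{(n)}}{m_k^{(n)}},\qquad g_n(x)=\sum_ka_k^{(n)}x^k .$$
Replacing $X_n$ by $cX_n$ replaces $g_n(x)$ by $g_n(x/c)$. As $g_n$ increases continuously from $0$ to $\infty$, we may scale so that $g_n(1)=\sum_ka_k^{(n)}=1$. By Theorem 2(b), $R=\infty$ here (a finite sum does not diverge), and $U_n=\log X_n$ has density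
$$p_n(u)=p_n(0)\,e^{wu-wG_n(u)},\qquad G_n(u)=\sum_ka_k^{(n)}\frac{e^{ku}-1}k,\qquad p_n'=wp_n(1-g_n(e^u)).$$

**Step 2: uniform bounds.** First, $p_n(u)=\int_{-\infty}^up_n'\le w\int p_n=w$. Next, since all $k\ge1$ and $\sum_ka_k^{(n)}=1$, we have $g_n(e^u)\ge e^u$ for $u\ge0$ and $g_n(e^u)\le e^u$ for $u\le0$. So $(\log p_n)'\le w(1-e^u)$ on $[0,\infty)$ and $(\log p_n)'\ge w(1-e^u)$ on $(-\infty,0]$. Integrating from $0$ to $u$, both cases give $\log p_n(u)-\log p_n(0)\le w(u-e^u+1)$, that is,
$$p_n(u)\le p_n(0)B(u)\le wB(u),\qquad B(u)=e^{w(u-e^u+1)}. \tag{10}$$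
Moreover $\int e^{ku}B(u)\,du<\infty$ for all $k\ge0$. From $1=\int p_n\le p_n(0)\int B$ we get $p_n(0)\in[\beta,w]$ with $\beta=1/\int B>0$.

**Step 3: a convergent subsequence.** By a diagonal argument pass to a subsequence along which $p_n(0)\to\rho\in[\beta,w]$, $a_k^{(n)}\to a_k$ for every $k$ (these numbers lie in $[0,1]$), and $G_n(u)\to\Gamma(u)\in[0,\infty]$ for every rational $u>0$. By Fatou, $\sum_ka_k\le1$. Each $G_n$ is increasing, so $\Gamma$ is nondecreasing. Let $r\in[0,\infty]$ be the supremum of the rationals $u>0$ with $\Gamma(u)<\infty$ ($r=0$ if there are none), and let $G(u)=\sum_ka_k(e^{ku}-1)/k$.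

**Step 4: convergence of $G_n$ away from $r$.** There are three ranges.

- If $u\le0$, then $|e^{ku}-1|/k\le1/k$, so the terms with $k>K$ contribute at most $1/K$ in absolute value to $G_n(u)$, uniformly in $n$, and at most $1/K$ to $G(u)$. The finitely many other terms converge. So $G_n(u)\to G(u)$.
- If $0<u<r$, pick a rational $u_1\in(u,r)$. By monotonicity $\Gamma(u_1)<\infty$, so $M:=\sup_nG_n(u_1)<\infty$ over large $n$ in the subsequence. Each term of $G_n(u_1)$ is then at most $M$, and
$$a_k^{(n)}\frac{e^{ku}-1}k\le M\,\frac{e^{ku}-1}{e^{ku_1}-1}\le Me^{-k(u_1-u)},$$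
where the last inequality is $(\alpha-1)/(\beta'-1)\le\alpha/\beta'$ for $1<\alpha\le\beta'$. The bound is summable in $k$, so $G_n(u)\to G(u)<\infty$ by dominated convergence.
- If $u>r$, there is a rational $u_2\in(r,u)$, and $\Gamma(u_2)=\infty$. So $G_n(u)\ge G_n(u_2)\to\infty$.

**Step 5: the limit is a solution.** By Step 4, $p_n(u)\to p(u):=\rho\,e^{wu-wG(u)}\mathbf 1\{u<r\}$ for all $u\ne r$. By (10) and dominated convergence $\int p=1$ and
$$m_k^{(n)}=\int e^{ku}p_n(u)\,du\;\to\;m_k:=\int e^{ku}p(u)\,du\in(0,\infty)\qquad\text{for all }k .$$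
Hence $a_k=\lim\psi_k^{(n)}/m_k^{(n)}=\psi_k/m_k$. Let $X=e^U$, where $U$ has density $p$. Then $\mathbb EX^k=m_k$. Since $\sum_ka_k/k\le1$, we may split $G(u)=\sum_ka_ke^{ku}/k-\sum_ka_k/k$ and absorb the last sum in the constant: $X$ has density $Cx^{w-1}\exp\{-w\sum_k\psi_kx^k/(km_k)\}$ on $(0,e^r)$, with the series finite there, and $0$ elsewhere. By Theorem 2(b), $X$ solves (2). By Theorem 1 it is unique up to scaling. $\blacksquare$

## All solutions: the parametrization by $\Theta$

**Proof of Theorem 2(c).**

**Step 1: every $\theta\in\Theta$ gives a solution.** Let $\theta\in\Theta$ and $r=\log R$. Near $0$ the function $x^{w-1}e^{-F(x)}\le x^{w-1}$ is integrable. If $R<\infty$ the support is bounded; if $R=\infty$, then $F(x)\ge\theta_jx^j$ for some $\theta_j>0$. So the density can be normalized and all moments are finite. The density $p(u)=Ce^{wu-F(e^u)}$ of $\log X_\theta$ tends to $0$ at $-\infty$, and also at $r$ (if $R<\infty$ because $F(x)\to\infty$ as $x\uparrow R$; if $R=\infty$ because $F(e^u)\ge\theta_je^{ju}$). Moreover $p'(u)=p(u)\,(w-xF'(x))$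 with $x=e^u$. Integrating over $[a,b]$ and letting $a\to-\infty$, $b\uparrow r$, monotone convergence gives $\mathbb E[X_\theta F'(X_\theta)]=w$, that is,
$$\sum_kk\theta_k\mathbb EX_\theta^k=w .$$
Thus $\psi_k=k\theta_k\mathbb EX_\theta^k/w$ is a probability distribution. Since $\theta_k=w\psi_k/(k\,\mathbb EX_\theta^k)$ when $\psi_k>0$ and $\theta_k=0$ otherwise, $F$ is the exponent required in Theorem 2(b), and $X_\theta$ solves (2).

**Step 2: the map is well defined on classes.** For $\theta'=(\lambda^k\theta_k)_k$ the function $F$ becomes $F(\lambda x)$ and $R$ becomes $R/\lambda$, so $\theta'\in\Theta$ and $\lambda X_{\theta'}\overset d=X_\theta$. Hence $\theta'_k\mathbb EX_{\theta'}^k=\lambda^k\theta_k\lambda^{-k}\mathbb EX_\theta^k$, and $\psi$ is the same.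

**Step 3: injectivity.** If $\theta,\theta'\in\Theta$ give the same $\psi$, then $X_\theta,X_{\theta'}$ solve the same equation (2), and Theorem 1 yields $X_{\theta'}\overset d=cX_\theta$. Where $\psi_k>0$, $\theta'_k=w\psi_k/(k\,\mathbb EX_{\theta'}^k)=c^{-k}\theta_k$; where $\psi_k=0$, both are $0$. So $\theta'\sim\theta$.

**Step 4: surjectivity.** Given $\psi$, take the solution $X$ from Theorem 2(a), and set $\theta_k=w\psi_k/(k\,\mathbb EX^k)$ if $\psi_k>0$, $\theta_k=0$ otherwise. By Theorem 2(b), $X$ has density proportional to $x^{w-1}e^{-F}$ on some $(0,R)$ with $F$ finite there. If $R<\infty$, then $F(R)=\infty$, so $R$ is the radius of convergence, and $F(x)\to\infty$ as $x\uparrow R$ by monotone convergence. If $R=\infty$, then the radius of convergence is $\infty$ and $F\to\infty$ since $\theta\ne0$. So $\theta\in\Theta$, $X\overset d=X_\theta$, and $\theta\mapsto\psi$. $\blacksquare$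

Two families can be read off. For $\psi=\delta_k$ we recover Proposition 1: the solutions are the multiples of $G^{1/k}$ with $G\sim\mathrm{Gamma}(w/k)$. For $\alpha>0$ take $\theta_k=\alpha/k$, so that $F(x)=-\alpha\log(1-x)$ and $R=1$. Then $x^{w-1}e^{-F(x)}=x^{w-1}(1-x)^\alpha$, so $X_\theta\sim\mathrm{Beta}(w,\alpha+1)$. Its moments are $\mathbb EX_\theta^k=\prod_{i=0}^{k-1}\frac{w+i}{w+\alpha+1+i}$, so it solves (2) with
$$\psi_k=\frac\alpha w\prod_{i=0}^{k-1}\frac{w+i}{w+\alpha+1+i},$$
and by Theorem 1 its multiples are the only solutions. For $w=\alpha=1$ this is the bounded solution with density $2(1-x)$ that we checked by hand.
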